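# The higher-order Arf maps $\alpha^\infty_j$ vanish for $j\ge 2$

## 1. Vanishing of $\alpha_j^\infty$ for $j\ge2$

**Theorem A.** For every $m\ge 1$ and every $j\ge 2$ we have $\alpha^\infty_j=0$. Hence $\mathsf K^\infty_{4j-2}=0$ and $\operatorname{Ker}\alpha^\infty_j=\mathbb Z_2\otimes\mathsf L_j$, which is nonzero for all $m\ge2$, $j\ge2$. Consequently the following conjecture is false for every $m\ge 2$.

**Conjecture (higher-order Arf invariants).** The maps $\mathrm{Arf}_j:\mathsf K^\infty_{4j-2}\to\mathbb Z_2\otimes\mathsf L_j$ are isomorphisms for all $j\ge1$; that is, $\operatorname{Ker}\alpha^\infty_j=0$ for every $j\ge 1$.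

The conjecture is stated in James Conant, Rob Schneiderman and Peter Teichner, "Clasper Concordance, Whitney towers and repeating Milnor invariants", arXiv:2005.05381 (2020). Here is what the two statements say.

We look at links in $S^3$ with $m$ components, labeled $1,\dots,m$, and ask how well they bound disks in the $4$-ball. Immersed disks always exist. If their intersections cancel in pairs, the pairs can be joined by Whitney disks; the new disks may intersect things again; one pairs these intersections by further Whitney disks; and so on. The number of layers is the order of the resulting Whitney tower. In the twisted version of the theory, Whitney disks in the upper half of the tower may have a nonzero twisting. Links that bound a tower of order $n$, modulo a natural equivalence, form a group $\mathsf W^\infty_n$, and $L$ is zero in $\mathsf W_n^\infty$ exactly when it bounds a tower of order $n+1$. Milnor invariants give an epimorphism $\mu_n:\mathsf W^\infty_n\to\mathsf D_n$. The group $\mathsf K^\infty_{4j-2}=\operatorname{Ker}\mu_{4j-2}$ is what Milnor invariants do not see in order $4j-2$, and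
$$\alpha^\infty_j:\mathbb Z_2\otimes \mathsf L_j\twoheadrightarrow\mathsf K^\infty_{4j-2}$$
is a surjection from an explicit $\mathbb Z_2$-vector space built from the free Lie algebra $\mathsf L$ on $m$ generators. It sends a bracket $J$ to the class of a link bounding a tower whose only defect is a Whitney disk with tree $(J,J)$ and odd twisting. The conjecture says that such a defect is always a genuine obstruction to raising the order. Theorem A says that for $j\ge2$ it never is.

The smallest instance is $m=j=2$. There $\mathbb Z_2\otimes\mathsf L_2=\mathbb Z_2$ is generated by $(1,2)$, and $\alpha_2^\infty(1\otimes(1,2))$ is the class of the Bing double of the knot $K$ of Section 7. The conjecture predicts that this Bing double bounds no tower of order $7$. We will show that it bounds one, so that $\alpha_2^\infty(1\otimes(1,2))=0$.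

For $m=1$ we have $\mathsf L_j=0$ for $j\ge2$, so the conjecture then concerns only $j=1$, the classical Arf invariant; we return to $j=1$ in Section 13.

## 2. Trees and twisted Whitney towers

Everything is smooth and oriented.

**Definition (trees).** A *tree* is a finite unitrivalent tree with a cyclic orientation at each trivalent vertex. Its *order* $o(t)$ is the number of trivalent vertices. In an unrooted tree every univalent vertex carries a label from $\{1,\dots,m\}$. In a rooted tree one univalent vertex, the root, is unlabeled and all others are labeled. The order $0$ rooted tree with label $i$ is written $i$. For rooted trees $I,J$, the rooted tree $(I,J)$ is obtained by joining the two roots to a new trivalent vertex with a new root edge, so $o((I,J))=o(I)+o(J)+1$; and $\langle I,J\rangle$ is the unrooted tree obtained by identifying the two root edges, so $o(\langle I,J\rangle)=o(I)+o(J)$.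

For example, $(1,2)$ has order $1$; the tree $\langle (1,2),(1,2)\rangle$ has order $2$ and looks like the letter H with labels $1,2$ at each end; and $((1,2),(1,2))$ has order $3$.

**Definition (Whitney disks and twisting).** Suppose two sheets $W_I$, $W_J$ of surfaces in a $4$-manifold meet in two points of opposite sign. A *Whitney disk* pairing them is an immersed disk whose boundary, the *Whitney circle*, consists of an arc in $W_I$ and an arc in $W_J$ joining the two points. Over the Whitney circle the normal bundle of the Whitney disk has the *Whitney section*: it is tangent to one sheet along the arc in that sheet, and normal to the other sheet along the other arc (and normal to the Whitney disk throughout). The *twisting* $\omega\in\mathbb Z$ of the Whitney disk is the relative Euler number of its normal bundle with respect to this section. The disk is *framed* if $\omega=0$, that is, if the section extends without zeros, and *twisted* otherwise.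

**Definition (twisted Whitney towers).** The order $0$ surfaces are generic immersed disks $W_i\subset B^4$ bounded by the link components, with rooted tree $i$. A Whitney disk pairing intersections of $W_I$ and $W_J$ is denoted $W_{(I,J)}$; it has rooted tree $(I,J)$ and order $o((I,J))$. A transverse intersection point $p$ of $W_I$ and $W_J$ has the tree $t_p=\langle I,J\rangle$, of order $o(I)+o(J)$, and a sign $\epsilon_p$. An *order $n$ twisted Whitney tower* is a collection of such disks and iterated Whitney disks in which all unpaired intersection points have order $\ge n$ and all Whitney disks of order $<n/2$ are framed, while Whitney disks of order $\ge n/2$ may be twisted. A twisted Whitney disk $W_J$ is assigned the twisted tree $J^\infty$ (the tree $J$ with its root labeled $\infty$), of twisted order $2\,o(J)$.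

From now on "tower" means twisted Whitney tower. The same definition applies to annuli in $S^3\times[0,1]$. A tower of order $n$ is also a tower of every smaller order $n'$, since the points of order $\ge n$ have order $\ge n'$ and the disks of order $<n'/2$ have order $<n/2$.

**Definition (intersection invariant).** For $n$ even,
$$\tau_n^\infty(\mathcal W)=\sum_p\epsilon_p\,t_p+\sum_J\omega(W_J)\,J^\infty,\tag{1}$$
where $p$ runs over the unpaired points of order $n$ and $J$ over the Whitney disks of order $n/2$. For $n$ odd only the first sum is present. Vertex orientations are induced from orientations of the disks.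

*Example: order $1$.* Let $L$ have vanishing linking numbers. Choose generic immersed disks, and add cusps until each disk has signed self-intersection number $0$. Two different disks intersect algebraically in a linking number, which is $0$. So all intersections can be paired by Whitney disks. The new intersections have order $\ge1$, and the Whitney disks have order $1\ge\frac12$, so they may be twisted. Hence $L$ bounds an order $1$ tower.

*Example: order $2$.* Suppose a knot bounds a disk with exactly two self-intersections, of opposite sign, paired by one embedded Whitney disk of twisting $\omega$ with interior disjoint from the disk. There are no unpaired points, the Whitney disk has tree $(1,1)$ and order $1=\frac22$, so this is an order $2$ tower with $\tau_2^\infty=\omega\cdot(1,1)^\infty$.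

## 3. The groups $\mathsf W^\infty_n$, $\mathcal T^\infty_n$, $\mathsf D_n$ and the maps between them

**Definition ($\mathsf W^\infty_n$).** $\mathsf W^\infty_n$ is the set of links bounding an order $n$ tower in $B^4$, where two links are identified if they cobound $m$ immersed annuli in $S^3\times[0,1]$ that support an order $n+1$ tower. It is known that this is a finitely generated abelian group under band sum.

**Definition ($\mathcal T^\infty_n$).** For $n=2k$, the abelian group $\mathcal T^\infty_{2k}$ is generated by unrooted trees of order $2k$ and symbols $J^\infty$ for rooted trees $J$ of order $k$, with the relations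

- AS: reversing the cyclic orientation at a trivalent vertex changes the sign;
- IHX: $I-H+X=0$ for unrooted trees differing locally as in the Jacobi identity;
- symmetry: $(-J)^\infty=J^\infty$;
- twisted IHX: $I^\infty=H^\infty+X^\infty-\langle H,X\rangle$ whenever $I=H-X$ is a Jacobi relation among rooted trees of order $k$;
- interior twist: $2J^\infty=\langle J,J\rangle$.

For $n=2k-1$, $\mathcal T^\infty_{2k-1}$ is generated by unrooted trees of order $2k-1$ modulo AS, IHX and the boundary-twist relations $\langle i,(J,J)\rangle=0$ with $o(J)=k-1$.

**Definition ($\mathsf L$, $\mathsf D_n$, $\eta_n$).** $\mathsf L=\oplus_n\mathsf L_n$ is the free $\mathbb Z$-Lie algebra on $X_1,\dots,X_m$. It is identified with rooted trees modulo AS, IHX and self-annihilation (a rooted tree containing a sub-tree $(J,J)$ is zero), where $\mathsf L_n$ corresponds to rooted trees of order $n-1$ and $i\leftrightarrow X_i$. Put $\mathsf D_n=\operatorname{Ker}(\mathsf L_1\otimes\mathsf L_{n+1}\to\mathsf L_{n+2})$, the kernel of the bracket; it is free abelian. For an unrooted tree $t$ of order $n$,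
$$\eta_n(t)=\sum_v X_{\ell(v)}\otimes B_v(t),$$
where $v$ runs over the univalent vertices, $\ell(v)$ is the label of $v$, and $B_v(t)\in \mathsf L_{n+1}$ is the bracket obtained by making $v$ the root. For $n=2k$ put $\eta_n(J^\infty)=\frac12\eta_n(\langle J,J\rangle)$, which is well defined in $\mathsf D_n$. This gives a homomorphism $\eta_n:\mathcal T_n^\infty\to\mathsf D_n$.

*Example.* $\eta_1(\langle 1,(2,3)\rangle)=X_1\otimes[X_2,X_3]+X_2\otimes[X_3,X_1]+X_3\otimes[X_1,X_2]$, and its bracket is $0$ by the Jacobi identity. On the other hand, $\eta_{4j-2}((J,J)^\infty)=0$ for every $J$ of order $j-1$: in $\langle (J,J),(J,J)\rangle$, if $v$ lies in one copy of $(J,J)$, the other copy survives as a sub-tree of the tree rooted at $v$, so each bracket is zero by self-annihilation.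

**Definition (Milnor invariants).** If $L$ bounds an order $n$ tower, its Milnor invariants of length $\le n+1$ vanish. Let $\mu_i(L)\in\mathsf L_{n+1}$ be the degree $n+1$ term of the Magnus expansion of the $i$-th longitude. The order $n$ Milnor invariant is $\mu_n(L)=\sum_iX_i\otimes\mu_i(L)\in\mathsf D_n$; it is built from Milnor invariants of length $n+2$.

We use the following known results. We write $\mathsf W^\infty_n(m)$, $\mathcal T^\infty_n(m)$, $\mathsf L_n(m)$, $\mathsf D_n(m)$ when the number of labels matters.

**Fact 1.** For all $n\ge1$ there is a well-defined epimorphism $R^\infty_n:\mathcal T^\infty_n\to\mathsf W^\infty_n$ with $R^\infty_n(\tau^\infty_n(\mathcal W))=[L]$ for every order $n$ tower $\mathcal W$ bounded by a link $L$.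

**Fact 2.** For all $n\ge1$, $\mu_n:\mathsf W^\infty_n\to\mathsf D_n$ is a well-defined epimorphism and $\mu_n\circ R_n^\infty=\eta_n$.

**Fact 3.** For rooted trees $J$ of order $j-1$, $1\otimes J\mapsto (J,J)^\infty\in\mathcal T^\infty_{4j-2}$ defines an isomorphism $\mathbb Z_2\otimes\mathsf L_j\cong\operatorname{Ker}(\eta_{4j-2})$. In particular $2\,(J,J)^\infty=0$, so signs in front of $(J,J)^\infty$ do not matter.

**Fact 4.** For $n\ge1$ with $n\equiv0,1,3\bmod4$ and every $m$, $\eta_n:\mathcal T_n^\infty\to\mathsf D_n$ is an isomorphism. (Conant–Schneiderman–Teichner, *Milnor invariants and twisted Whitney towers*, J. Topology 7 (2014), based on *Tree homology and a conjecture of Levine*, Geom. Topol. 16 (2012).) Since $R_n^\infty$ is onto and $\mu_nR_n^\infty=\eta_n$, the map $\mu_n:\mathsf W_n^\infty\to\mathsf D_n$ is then an isomorphism too.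

**Definition (higher-order Arf invariants).** Let $\mathsf K^\infty_{4j-2}=\operatorname{Ker}(\mu_{4j-2}:\mathsf W^\infty_{4j-2}\to\mathsf D_{4j-2})$. Then $1\otimes J\mapsto R^\infty_{4j-2}((J,J)^\infty)$ induces a surjection $\alpha_j^\infty:\mathbb Z_2\otimes\mathsf L_j\twoheadrightarrow\mathsf K^\infty_{4j-2}$ for all $j\ge1$. With $\overline{\alpha_j^\infty}$ the induced isomorphism on $(\mathbb Z_2\otimes\mathsf L_j)/\operatorname{Ker}\alpha_j^\infty$, put $\mathrm{Arf}_j=(\overline{\alpha^\infty_j})^{-1}$.

Surjectivity of $\alpha_j^\infty$ is visible from the facts: an element of $\mathsf K^\infty_{4j-2}$ is $R^\infty_{4j-2}(x)$ for some $x$, and $\eta_{4j-2}(x)=\mu_{4j-2}R_{4j-2}^\infty(x)=0$, so Fact 3 applies to $x$.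

## 4. The tree groups with one label, by hand

The proof hinges on the contrast between the tree group with one label and the tree group with two. The first can be computed completely.

**Lemma 1.** $\mathcal T^\infty_n(1)=0$ for all $n\ge1$ with $n\ne2$, and $\mathcal T^\infty_2(1)\cong\mathbb Z_2$, generated by $(1,1)^\infty$. Hence $\mathsf W_n^\infty(1)=0$ for all $n\ge3$.

*Proof.* **Step 1: unrooted trees of order $\ge2$ vanish.** Let $t$ be an unrooted tree of order $\ge2$ with all labels $1$. The trivalent vertices span a subtree with at least two vertices; an end vertex of this subtree is adjacent to one trivalent and two univalent vertices. So up to sign $t=\langle((1,1),c),d\rangle$ for some rooted trees $c,d$. The IHX relation modeled on $[[x,y],z]=[x,[y,z]]-[y,[x,z]]$ gives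
$$\langle((1,1),c),d\rangle=\langle(1,(1,c)),d\rangle-\langle(1,(1,c)),d\rangle=0 .$$

**Step 2: twisted trees of order $k\ge2$ vanish.** Let $J$ be rooted of order $k\ge 2$ with all labels $1$. The subtree of trivalent vertices has at least two end vertices, and at most one of them is adjacent to the root. An end vertex not adjacent to the root shows that $J$ contains, up to sign, a sub-tree $((1,1),c)$; the sign is irrelevant since $(-J)^\infty=J^\infty$. The same Jacobi relation reads $J=H-X$, where both $H$ and $X$ are the tree obtained from $J$ by replacing $((1,1),c)$ with $(1,(1,c))$. Twisted IHX and interior twist give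
$$J^\infty=H^\infty+H^\infty-\langle H,H\rangle=0 .$$

**Step 3: the remaining small orders.** For odd $n\ge3$ and even $n\ge4$ the first two steps kill all generators. For $n=1$ the only tree up to sign is $\langle1,(1,1)\rangle$, which is a boundary-twist relation. For $n=2$ the unrooted trees vanish by Step 1, the only other generator is $(1,1)^\infty$, and $2(1,1)^\infty=\langle(1,1),(1,1)\rangle=0$. No other relation involves $(1,1)^\infty$, because a twisted IHX relation needs an edge between two trivalent vertices and $(1,1)$ has only one trivalent vertex. So the group is $\mathbb Z_2$.

The last sentence of the lemma follows since $R_n^\infty$ is onto. $\square$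

In the orders $4j-2$ this agrees with Fact 3: $\mathsf L_k(1)=0$ for $k\ge2$, so $\mathsf D_n(1)=0$ for $n\ge1$ and $\operatorname{Ker}\eta_{4j-2}=\mathcal T^\infty_{4j-2}(1)\cong\mathbb Z_2\otimes\mathsf L_j(1)$, which is $0$ for $j\ge2$ and $\mathbb Z_2$ for $j=1$.

With two labels the argument of Step 2 fails at once. For $((1,2),(1,2))^\infty$ the Jacobi relation gives $H=(1,(2,(1,2)))$ and $X=(2,(1,(1,2)))$, which are different trees, so there is no cancellation. By Fact 3, $((1,2),(1,2))^\infty$ is in fact nonzero in $\mathcal T^\infty_6(2)$.

## 5. Raising the order, extending framings, and fusion

**Lemma 2.** Let $n\ge1$.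

- (a) $[L]=0\in\mathsf W_n^\infty$ if and only if $L$ bounds an order $n+1$ tower.
- (b) If $L$ bounds an order $n$ tower $\mathcal W$ with $\tau_n^\infty(\mathcal W)=0$ in $\mathcal T^\infty_n$, then $L$ bounds an order $n+1$ tower.
- (c) If $n\equiv0,1,3\bmod4$, $L$ bounds an order $n$ tower and $\mu_n(L)=0$, then $L$ bounds an order $n+1$ tower.
- (d) Concordant links bound towers of the same orders.
- (e) A knot bounding an order $3$ tower bounds towers of all orders.

*Proof.* (a) The unlink bounds a tower without intersections, so $[\text{unlink}]=R_n^\infty(0)=0$. If $[L]=0$, then $L$ and the unlink cobound annuli supporting an order $n+1$ tower; cap off the unlink with disjoint disks in $B^4$. Conversely, let $L$ bound an order $n+1$ tower in $B^4$. Pick one point on each order $0$ disk, away from all other surfaces and from the boundary arcs of Whitney disks. Join these points by an embedded tree of arcs otherwise disjoint from the tower, which is possible because the tower is $2$-dimensional, and remove a thin ball neighborhood of this tree. This ball is a boundary sum of small balls, each meeting the tower in one small flat disk, so the boundaries of these small disks form an unlink. The complement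 is $S^3\times[0,1]$; the order $0$ disks have become annuli from $L$ to the unlink, and they support the same tower. So $[L]=[\text{unlink}]=0$.

(b) $[L]=R_n^\infty(0)=0$; apply (a). (c) By Fact 4, $\mu_n$ is injective on $\mathsf W_n^\infty$; apply (a). (d) Glue the concordance in $S^3\times[0,1]$ to the tower. (e) By Lemma 1, $\mathsf W_n^\infty(1)=0$ for $n\ge3$; apply (a) for $n=3,4,5,\dots$ $\square$

**Lemma 3.** If a knot bounds an immersed disk $\Delta\subset B^4$ whose self-intersection signs add up to $0$, then the $0$-framing of the knot extends to a nonvanishing normal section of $\Delta$.

*Proof.* Let $e$ be the relative Euler number of the normal bundle with respect to the $0$-framing. Pushing $\Delta$ off along a generic extension of the $0$-framing, we count intersections of $\Delta$ with the push-off: the zeros contribute $e$, and each self-intersection contributes its sign twice. The total is the linking number of the knot with its $0$-framed push-off, which is $0$. So $0=e+2\cdot0$, hence $e=0$. $\square$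

**Lemma 4 (fusion).** Let the $p$-component link $L$ bound an order $n\ge1$ tower $\mathcal W$, and let $\varphi:\{1,\dots,p\}\to\{1,\dots,m\}$. Let $L^\varphi$ be obtained from $L$, possibly after reversing the orientations of some components, by joining the components with the same value of $\varphi$ along a tree of orientation-compatible bands, and adding split unknotted components for the values not attained. Then $L^\varphi$ bounds an order $n$ tower whose trees are those of $\mathcal W$ relabeled by $\varphi$. If no orientation is reversed, its intersection invariant is $\varphi_*\tau_n^\infty(\mathcal W)$.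

*Proof.* Put the bands into a collar: the level sets of the surface in $S^3\times[0,1]$ are $L^\varphi$ first, then $L$ together with the bands at one level, then $L$. Glue this to the order $0$ disks of $\mathcal W$, which lie in the smaller ball. Disks joined by a tree of bands are disks, so the order $0$ surfaces of the new tower are disks; add small disjoint disks for the new unknots. The Whitney disks, their boundaries and their twistings are unchanged. Reversing the orientation of a component changes the signs of the two points paired by a given Whitney disk simultaneously or not at all, so they remain opposite; individual terms of (1) may change sign. If nothing is reversed, signs and vertex orientations are unchanged and only the labels change; relabeling respects all relations of $\mathcal T_n^\infty$, so $\varphi_*$ is defined. $\square$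

Towers for the two parts of a split link may be taken disjoint, by a boundary sum of $4$-balls. So Lemma 4 also shows that connected sums of links bounding order $n$ towers bound order $n$ towers.

## 6. Bing doubling inside a solid torus

Use cylindrical coordinates $(r,\theta,z)$. Let $V$ be a solid torus neighborhood of the circle $c=\{r=r_0,\,z=0\}$, with product framing $\partial_r$. For small $\delta,\varepsilon>0$ let
$$E_1=\{|r-r_0|\le\delta,\ z=0,\ -\varepsilon\le\theta\le\pi+\varepsilon\},\qquad E_2=\{r=r_0,\ |z|\le\delta,\ \pi-\varepsilon\le\theta\le2\pi+\varepsilon\},$$
and $\beta_i=\partial E_i$ with corners smoothed. So $E_1$ is a horizontal strip running around one half of $V$, $E_2$ is a vertical strip running around the other half, and they clasp at both ends. The link $\beta=\beta_1\cup\beta_2$ is the *Bing double* of $c$. Let $V_i$ be a thin neighborhood of $\beta_i$, with the product framing given by $E_i$; since $E_i$ is a disk, this is the $0$-framing of $\beta_i$ in any ambient $S^3$.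

**Definition (iterated Bing doubles).** Let $B_{(i)}$ be the core of $V$ with label $i$. For rooted trees with distinct labels, $B_{(S,S')}\subset V$ is $B_S\subset V_1$ together with $B_{S'}\subset V_2$. For $j\ge2$ put
$$J_j=(1,(2,(\dots,(j-1,j)\dots))),$$
a rooted tree of order $j-1$. For a knot $K$ with $0$-framed neighborhood $V_K$, let $L_j(K)$ be the image of $B_{J_j}$ in $V_K$. It has $j$ components. For example, $L_2(K)$ is the Bing double of $K$.

**Lemma 5.**

- (a) The meridional disk $\{\theta=\pi/2\}$ of $V$ meets $\beta_1$ in two points, at $r=r_0\pm\delta$, $z=0$, with opposite directions, and misses $V_2$.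
- (b) Let $V$ be placed in $\mathbb R^3$ as above, so that the product framing is the $0$-framing of the unknot $c$. For every rooted tree $J$ with distinct labels, $B_J$ is an unlink, by an isotopy inside a ball neighborhood of $V\cup\{z=0,\,r\le r_0\}$. In particular $L_j(U)$ is an unlink for the unknot $U$.
- (c) In $V\times[0,1]$, with $\beta\subset V\times0$, there are embedded disks $D_1,D_2$ bounded by $\beta_1,\beta_2$ that meet in exactly two points, of opposite sign, and an embedded annulus $A$ from a Whitney circle for these points to $c\times1$. The interior of $A$ misses $D_1\cup D_2$. The Whitney section extends over $A$ as a nonvanishing normal section restricting to the product framing on $c\times1$. The normal bundle of $D_i$ has a nonvanishing section restricting, up to homotopy, to the $E_i$-framing of $\beta_i$.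

*Proof of (a).* The disk $\{\theta=\pi/2\}$ meets $E_1$ in a radial segment with endpoints at $r=r_0\pm\delta$, where $\beta_1=\partial E_1$ runs in opposite directions; and $E_2$ lies over $\pi-\varepsilon\le\theta\le2\pi+\varepsilon$, which stays away from $\pi/2$.

*Proof of (b).* **Step 1: isotope $\beta_2$ off.** Slide the long edge of $\beta_2$ at $z=\delta$ across the disk $\{z=\delta,\ r\le r_0\}$, and the long edge at $z=-\delta$ across $\{z=-\delta,\ r\le r_0\}$, to the complementary arcs $\varepsilon\le\theta\le\pi-\varepsilon$. This misses $\beta_1\subset\{z=0\}$. Now $\beta_2$ bounds the disk $\{r=r_0,\ |z|\le\delta,\ \varepsilon\le\theta\le\pi-\varepsilon\}$. This disk misses $\beta_1$, because $\beta_1\cap\{r=r_0\}$ lies at $\theta=-\varepsilon$ and $\theta=\pi+\varepsilon$. Shrink $\beta_2$ inside the disk into a small ball around a point with $z\ne0$. This ball is disjoint from $E_1$, while $\beta_1=\partial E_1$ has not moved. So $\beta$ is an unlink. All this happens in $V$ together with a thickening of $\{z=0,\ r\le r_0\}$, that is, in a solid torus with a $2$-handle attached along a longitude, which is a ball.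

**Step 2: iterate.** We use induction on the order of $J$. For $J=(i)$ there is nothing to show. For $J=(S,S')$, perform the isotopy of Step 1, carrying $V_1,V_2$ along. Isotopies preserve linking numbers, hence $0$-framings. So afterwards $V_1,V_2$ are $0$-framed neighborhoods of unknots, and these unknots together with spanning disks have disjoint ball neighborhoods: a thin neighborhood of $V_1\cup E_1$, and the small ball around $\beta_2$. By induction $B_S$ and $B_{S'}$ become unlinks by isotopies inside these disjoint balls, so $B_J$ is an unlink.

*Proof of (c).* **Step 1: the disks.** Put
$$D_1=\beta_1\times[0,\tfrac12]\ \cup\ E_1\times\tfrac12,\qquad D_2=\beta_2\times[0,\tfrac14]\ \cup\ E_2\times\tfrac14 .$$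
Since $\beta_1\cap\beta_2=\emptyset$ and $D_2$ lies in $t\le\frac14$, we get $D_1\cap D_2=(\beta_1\cap E_2)\times\frac14$. As $\beta_1\subset\{z=0\}$ and $E_2\subset\{r=r_0\}$, this consists of the two points $p,p'$ with $r=r_0$, $z=0$ and $\theta=\pi+\varepsilon$, $\theta=-\varepsilon$. There $TD_2=\langle\partial_\theta,\partial_z\rangle$ and $TD_1$ is spanned by $\partial_t$ and the direction of $\beta_1$, which is $\partial_r$ at one point and $-\partial_r$ at the other. So the signs are opposite.

**Step 2: the annulus.** Let $e_1=E_1\cap c=\{-\varepsilon\le\theta\le\pi+\varepsilon\}$ and $e_2=\{\pi+\varepsilon\le\theta\le2\pi-\varepsilon\}\subset E_2\cap c$, so $e_1\cup e_2=c$. Put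
$$A=e_2\times[\tfrac14,\tfrac12]\ \cup\ c\times[\tfrac12,1].$$
Its inner boundary is $e_2\times\frac14\ \cup\ \{p,p'\}\times[\frac14,\frac12]\ \cup\ e_1\times\frac12$, where $p,p'$ also denote their projections to $V$. The first piece is an arc in $D_2$ from $p$ to $p'$, and the other pieces form an arc in $D_1$ from $p$ to $p'$. So the inner boundary is a Whitney circle. Since $A$ lies in $t\ge\frac14$, it meets $D_2$ only in $e_2\times\frac14$. For $\frac14\le t<\frac12$ it meets $D_1$ in $(\beta_1\cap e_2)\times t=\partial e_2\times t$; at $t=\frac12$ it meets $D_1$ in $(E_1\cap c)\times\frac12=e_1\times\frac12$; for $t>\frac12$ not at all. So the interior of $A$ misses $D_1\cup D_2$.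

**Step 3: the Whitney section is $\partial_r$.** The section is tangent to $D_1$ and normal to $A$ along the $D_1$-arc, and normal to $D_2$ and $A$ along the $D_2$-arc. Everywhere $TA=\langle\partial_\theta,\partial_t\rangle$.

- Along $e_2\times\frac14$: $TD_2=\langle\partial_\theta,\partial_z\rangle$, so the section is $\pm\partial_r$.
- Along the vertical segments: $TD_1=\langle\partial_r,\partial_t\rangle$, so it is $\pm\partial_r$.
- Along $e_1\times\frac12$: $TD_1=\langle\partial_r,\partial_\theta\rangle$, so it is $\pm\partial_r$.

So it may be taken to be $\partial_r$ throughout. It extends over $A$ as $\partial_r$, which on $c\times1$ is the product framing.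

**Step 4: the normal section of $D_i$.** The normal $n_{E_i}$ of $E_i$ in $V$ ($\partial_z$ for $i=1$, $\partial_r$ for $i=2$) is normal to $\beta_i\times[0,s]$ and to $E_i\times s$, so it is a nonvanishing normal section of $D_i$. On $\beta_i$ it is homotopic, by a $90^\circ$ rotation in the normal plane of $\beta_i$, to the in-plane conormal of $\beta_i$ in $E_i$, which is the $E_i$-framing. $\square$

## 7. A knot $K$ with $\tau^\infty_2=(1,1)^\infty$

**Lemma 6.** There is a knot $K$ bounding an immersed disk $\Delta\subset B^4$ with exactly two self-intersections, of opposite sign, paired by an embedded Whitney disk with interior disjoint from $\Delta$ and with twisting $\omega=\pm1$. So $K$ bounds an order $2$ tower with $\tau_2^\infty=(1,1)^\infty$. Moreover, if $K^r$ denotes $K$ with reversed orientation, $K\#K^r$ bounds towers of all orders.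

*Proof.* **Step 1: build a two-component link with one twisted Whitney disk.** Embed $V$ in $S^3$ as a neighborhood of the unknot so that the product framing is the $(+1)$-framing. Put Lemma 5(c) into a collar $S^3\times[0,1]$ of $B^4$. Then $\beta_1\cup\beta_2$ bounds embedded disks meeting in two points of opposite sign. The core $c\times1$ is an unknot, so it bounds an embedded disk in the remaining $4$-ball; together with $A$ this disk is a Whitney disk for the two points. It is embedded and its interior misses $D_1\cup D_2$. Its Whitney section extends over $A$ and restricts to the $(+1)$-framing on the unknotted core; the relative Euler number of the remaining embedded disk with respect to this framing is, up to sign, the linking number of the core with its push-off. So $\omega=\pm1$.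

**Step 2: fuse to a knot.** Let $K$ be a fusion of $\beta_1$ and $\beta_2$ along one orientation-compatible band. By Lemma 4 the disks $D_1,D_2$ join to an immersed disk $\Delta$ with the stated properties. As in the order $2$ example of Section 2, $\tau_2^\infty=\pm(1,1)^\infty$, which is $(1,1)^\infty$ by Fact 3 with $j=1$.

**Step 3: two copies cancel.** Reversing $\Delta$ shows that $K^r$ has the same property. By Lemma 4, $K\#K^r$ bounds an order $2$ tower with $\tau^\infty_2=2(1,1)^\infty=0$. By Lemma 2(b) it bounds an order $3$ tower, and by Lemma 2(e) towers of all orders. $\square$

## 8. $L_j(K)$ realizes $(J_j,J_j)^\infty$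

Start with $j=2$. In $V_K\times[0,1]$, Lemma 5(c) gives disks $W_1=D_1$ and $W_2=D_2$ for the Bing double of $K$, meeting in two points of opposite sign. The annulus $A$ runs from a Whitney circle to $K\times1$; cap it with $\Delta$ to get $W_{(1,2)}=A\cup\Delta$. Its two self-intersections are paired by the Whitney disk of Lemma 6, now $W_{((1,2),(1,2))}$, of order $3$ and $\omega=\pm1$. The next lemma does this for all $j$.

**Lemma 7.** Let $j\ge2$. With $K$ from Lemma 6, $L_j(K)$ bounds an order $4j-2$ tower with $\tau_{4j-2}^\infty=(J_j,J_j)^\infty$.

*Proof.* **Step 1: build everything except the top in $V\times[0,1]$.** We prove the following claim by induction. Let $J$ be a rooted tree with distinct labels. In $V\times[0,1]$, with $B_J\subset V\times0$, there are embedded disks $W_S$, one for each proper rooted subtree $S$ of $J$ (the rooted subtrees of $(S,S')$ are itself and those of $S$ and $S'$), and an embedded annulus $A_J$ with outer boundary $c\times1$, such that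

- the $W_i$ of order $0$ are bounded by the components of $B_J$, unless $J=(i)$;
- for each subtree $(S,S')$ of $J$, $W_S\cap W_{S'}$ consists of two points of opposite sign;
- these two points are paired by the framed Whitney disk $W_{(S,S')}$ if $(S,S')\ne J$; if $(S,S')=J$, the inner boundary of $A_J$ is a Whitney circle for them, over which the Whitney section extends along $A_J$ to the product framing of $c\times1$;
- there are no other interior intersections.

For $J=(i)$ take no disks and $A_J=c\times[0,1]$, with inner boundary $B_{(i)}$ and the product framing as section. For $J=(S,S')$ apply the claim to $S$ in $V_1\times[0,\frac12]$ and to $S'$ in $V_2\times[0,\frac12]$, rescaled; the two solid tori are disjoint. Put the configuration of Lemma 5(c), rescaled, into $V\times[\frac12,1]$. The outer boundary of $A_S$ is $\beta_1\times\frac12$ and that of $A_{S'}$ is $\beta_2\times\frac12$, so we may set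
$$W_S=A_S\cup D_1,\qquad W_{S'}=A_{S'}\cup D_2,$$
and let $A_J$ be the annulus $A$ of Lemma 5(c). These are embedded disks, and $W_S\cap W_{S'}=D_1\cap D_2$ consists of two points of opposite sign. The interior of $A_J$ misses everything else, and the Whitney section extends over $A_J$ to the product framing. If $o(S)\ge1$, the Whitney section of $W_S$ extends over $A_S$ and ends in the product framing of $V_1$, which is the $E_1$-framing of $\beta_1$; by the last statement of Lemma 5(c) it extends over $D_1$. So $W_S$ is framed. The same holds for $W_{S'}$. This proves the claim.

**Step 2: cap off with $\Delta$.** Apply the claim to $J=J_j$ in $V_K\times[0,1]\subset S^3\times[0,1]$, and set $W_J=A_J\cup\Delta$ with $\Delta$ from Lemma 6 in the remaining $4$-ball. Along $K\times1$ the section over $A_J$ is the product framing of $V_K$, which is the $0$-framing. The self-intersection signs of $\Delta$ add up to $0$, so by Lemma 3 the section extends over $\Delta$, and $W_J$ is framed. The only self-intersections of $W_J$ are the two of $\Delta$, paired by the Whitney disk of Lemma 6, which is now $W_{(J,J)}$ with $\omega=\pm1$.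

**Step 3: read off the order.** There are no unpaired intersections. The disk $W_{(J,J)}$ has order $2(j-1)+1=2j-1=\frac{4j-2}2$, and all other Whitney disks are framed. So this is an order $4j-2$ tower with $\tau_{4j-2}^\infty=\pm(J_j,J_j)^\infty=(J_j,J_j)^\infty$ by Fact 3. $\square$

By Fact 3, the invariant $(J_j,J_j)^\infty$ is nonzero in $\mathcal T^\infty_{4j-2}(j)$, since $J_j$ is part of a basis of $\mathsf L_j(j)$ modulo $2$: as a noncommutative polynomial it contains $X_1X_2\cdots X_j$ with coefficient $1$, so it is nonzero in $\mathbb Z_2\otimes\mathsf L_j(j)$ (the mod $2$ reduction of its expansion is nonzero). So Lemma 2(b) does not apply to this tower. This says nothing yet about the link: another tower on $L_j(K)$ may have a different invariant in $\mathcal T^\infty_{4j-2}$, because $R^\infty_{4j-2}$ is not known to be injective. To learn more, we have to find a second description of $L_j(K)$.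

## 9. Splitting a doubled strand: the string link $Q$

In $L_j(K)$, two strands of component $1$ run in parallel through the knotted part of $K$. We now separate "each strand is knotted" from "the strands are entangled with each other".

**Definition (string links).** A *$2$-string link* consists of two disjoint arcs in a box $D^2\times[0,1]$ joining two fixed points at the bottom to the same two points at the top; with one arc it is a *long knot*. Products are formed by stacking, and closures by joining top to bottom outside the box. Concordance of string links is taken rel boundary. For a long knot $k$, let $\bar k$ be its concordance inverse, so $\bar kk$ and $k\bar k$ are concordant to the trivial long knot. Let $P(k)$ be the $0$-framed $2$-parallel of $k$: the strands are $k$ and its $0$-framed push-off. For long knots $a,b$, let $a\sqcup b$ be the $2$-string link with $a$ and $b$ as local knots on the two trivial strands.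

For example, if $k$ is trivial then $P(k)$ is the trivial string link, with closure the $2$-component unlink.

Let $k$ be a long knot with closure $K$, the knot of Lemma 6. Set
$$Q=P(k)\cdot(\bar k\sqcup\bar k),\qquad \hat Q=q_1\cup q_2\ \text{ its closure.}$$

**Lemma 8.**

- (a) $P(k)$ is concordant to $Q\cdot(k\sqcup k)$.
- (b) $q_1$ and $q_2$ are slice.
- (c) All Milnor invariants of $\hat Q$ vanish.

*Proof.* (a) Since $\bar kk$ is concordant to the trivial long knot, $P(k)$ is concordant to $P(k)\cdot(\bar kk\sqcup\bar kk)=P(k)\cdot(\bar k\sqcup\bar k)\cdot(k\sqcup k)=Q\cdot(k\sqcup k)$.

(b) Each $q_i$ is the closure of $k\bar k$.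

(c) **Step 1: $\hat Q$ bounds disjoint Seifert surfaces.** The closure of $P(k)$ consists of $K$ and its $0$-framed push-off, so it bounds two parallel copies of a Seifert surface of $K$. Take boundary sums with Seifert surfaces of the local knots, inside small balls. The result is a pair of disjoint Seifert surfaces $F_1,F_2$ for $q_1,q_2$.

**Step 2: longitudes lie in every lower central subgroup.** Let $G=\pi_1(S^3\setminus\hat Q)$ and let $F$ be free on $x_1,x_2$. Collapsing the complement of product neighborhoods $F_i\times[-1,1]$ to a point and projecting $F_i\times[-1,1]$ to $[-1,1]$ modulo endpoints gives a map $S^3\setminus\hat Q\to S^1\vee S^1$, hence $G\to F$. A meridian of $q_i$ crosses $F_1\cup F_2$ once, in $F_i$, so it is sent to a conjugate of $x_i^{\pm1}$, and $G\to F$ is an isomorphism on $H_1$. Since $H_2(F)=0$, Stallings' theorem says that $G/G_q\to F/F_q$ is an isomorphism for every term of the lower central series. The longitude of $q_i$ can be taken as a push-off of $q_i=\partial F_i$ in the normal direction of $F_i$; it is disjoint from $F_1\cup F_2$, so it maps trivially to $F$. Hence it lies in $G_q$ for all $q$, and all Milnor invariants vanish. $\square$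

**Lemma 9.** $\hat Q$ bounds an order $6$ tower.

*Proof.* **Step 1: reach order $2$.** The linking number of $\hat Q$ is $0$, so $\hat Q$ bounds an order $1$ tower by the first example of Section 2. Since $\mu_1(\hat Q)=0$, Lemma 2(c) with $n=1$ gives an order $2$ tower.

**Step 2: compare with a split link in order $2$.** Since $\mu_2(\hat Q)=0$, $[\hat Q]\in\mathsf K_2^\infty(2)=\operatorname{im}\alpha_1^\infty$. As $\mathsf L_1(2)$ is spanned by $X_1,X_2$,
$$[\hat Q]=R_2^\infty\big(a(1,1)^\infty+b(2,2)^\infty\big)\quad\text{for some }a,b\in\{0,1\}.$$
Write $K^1=K$ and $K^0=U$, the unknot. By Lemma 6 the split link $S=K^a\sqcup K^b$ bounds an order $2$ tower with $\tau_2^\infty=a(1,1)^\infty+b(2,2)^\infty$. So $[S]=[\hat Q]$ by Fact 1, and $\hat Q$ and $S$ cobound annuli supporting an order $3$ tower.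

**Step 3: use the components to show $[S]=0$.** Keep only the $i$-th annulus and the Whitney disks all of whose labels are $i$. The Whitney disk pairing intersections of two kept surfaces $W_I,W_J$ has tree $(I,J)$, so it is kept; a kept Whitney disk has its boundary on kept surfaces; and unpaired points still have order $\ge3$. So this is again an order $3$ tower, and likewise the components of $\hat Q$ and $S$ bound order $2$ towers. Hence $[K^a]=[q_1]$ and $[K^b]=[q_2]$ in $\mathsf W_2^\infty(1)$. The $q_i$ are slice, so they bound towers without intersections and $[q_i]=0$. By Lemma 2(a), $K^a$ and $K^b$ bound order $3$ towers, hence so does the split link $S$, and $[\hat Q]=[S]=0$. So $\hat Q$ bounds an order $3$ tower.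

**Step 4: reach order $6$.** Since $\mu_3,\mu_4,\mu_5$ vanish on $\hat Q$ and $3,4,5\equiv3,0,1\bmod4$, Lemma 2(c) gives orders $4,5,6$ successively. $\square$

**Lemma 10.** Let $j\ge2$, and let $L'$ be $L_j(U)$ with $Q$ inserted into the two strands of component $1$ near $\theta=\pi/2$, the second strand being reversed. Then

- (a) $L_j(K)$ is concordant to $L'\,\#_1\,(K\#K^r)$, the connected sum being taken along component $1$;
- (b) $L'$ is a fusion of the split link $L_j(U)\sqcup\hat Q$ along two bands, after reversing $q_2$; the bands join $q_1$ and $q_2$ to component $1$.

*Proof of (a).* Write $J_j=(1,B)$. Component $1$ of $B_{J_j}$ is $\beta_1$, and components $2,\dots,j$ lie in $V_2$. By Lemma 5(a), near $\{\theta=\pi/2\}$ the link $B_{J_j}$ consists of two antiparallel strands of component $1$, offset from each other along the product framing $\partial_r$. The solid torus $V_K$ arises from the unknotted $V$ by replacing the segment near $\theta=\pi/2$, inside a box, by a $0$-framed tubular neighborhood of $k$. Hence $L_j(K)$ is $L_j(U)$ with $P(k)$ inserted into these two strands, the second strand reversed. By Lemma 8(a), performing the concordance in the box and the product concordance outside,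 $L_j(K)$ is concordant to $L_j(U)$ with $Q\cdot(k\sqcup k)$ inserted. Both strands belong to component $1$. Component $1$ runs through the first local knot in the direction of $k$ and through the second against it. So the local knots contribute a connected sum with $K\#K^r$ along component $1$, and what is left is $L'$.

*Proof of (b).* **Step 1: the split link.** In the box, isotope the two strands of component $1$ to the vertical lines $x=-3$, directed up, and $x=3$, directed down. Place $Q$ between them with strand endpoints at $x=\mp\frac12$. Close the left strand of $Q$ by a planar arc around the left of $Q$ through $x=-2$, and the right strand by a planar arc around the right through $x=2$. This is isotopic to the usual closure with both arcs on one side: make the left arc taller than the right one and swing it around the outside, behind $Q$, to the right. The closure lies in a ball disjoint from $L_j(U)$. So the union is the split link $L_j(U)\sqcup\hat Q$.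

**Step 2: the bands.** Reverse the orientation of $q_2$. Then $q_1$ runs up through $Q$ and down along $x=-2$, and $q_2$ runs down through $Q$ and up along $x=2$. Join $x=-3$ to $x=-2$ and $x=2$ to $x=3$ by flat horizontal bands. The joined arcs are antiparallel, so the bands are orientation-compatible.

**Step 3: the result is $L'$.** After fusion, the left strand comes up along $x=-3$, crosses to $x=-2$ along the lower edge of the band, goes down along $x=-2$ and around into the bottom of $Q$, and leaves at the top of $Q$. It then goes around to $x=-2$, down to the upper edge of the band, back to $x=-3$, and up. By a planar isotopy outside $Q$, in the half $x<0$, this is a strand passing straight through $Q$. On the right, the strand comes down along $x=3$, crosses to $x=2$ along the upper edge of the band, goes up and around into the top of $Q$, passes down through $Q$, leaves at the bottom, returns around to $x=2$, up to the lower edge of the band, back to $x=3$, and down; again this is a strand passing straight through $Q$. So the fused link is $L_j(U)$ with $Q$ inserted, that is, $L'$. $\square$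

## 10. Two labels on $\hat Q$, one label on $L'$

Take $j=2$. Lemma 10 suggests a direct approach: show that $\hat Q$ bounds an order $7$ tower. Then $L'$ would bound one too by Lemma 4 (the unlink $L_2(U)$ bounds disjoint disks), so would its connected sum with $K\#K^r$, and so would the Bing double $L_2(K)$.

By Lemma 9, $\hat Q$ bounds an order $6$ tower, and $\mu_6(\hat Q)=0$. So
$$[\hat Q]\in\mathsf K_6^\infty(2)=\operatorname{im}\alpha_2^\infty=\big\{0,\ \alpha_2^\infty(1\otimes(1,2))\big\}.$$
Here the direct approach stops. The one class that may obstruct $\hat Q$ is $\alpha_2^\infty(1\otimes(1,2))$, which is the class of the Bing double of $K$ itself by Lemma 7. Whether it vanishes is what we want to decide, so the argument is circular.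

The way out is that we do not need to know $[\hat Q]$. The link that matters is $L'$, and in $L'$ both components of $\hat Q$ have been fused to component $1$. So whatever trees the order $6$ tower of $\hat Q$ has, after fusion all their labels are $1$, and $\mathcal T_6^\infty(1)=0$ by Lemma 1. Under the relabeling $1,2\mapsto1$ the troublesome tree becomes $((1,1),(1,1))^\infty$, and Step 2 of the proof of Lemma 1 shows it is zero. The same works in every order $4j-2\ge6$. It does not work in order $2$, where $\mathcal T_2^\infty(1)=\mathbb Z_2$.

## 11. From order $4j-2$ for $\hat Q$ to order $4j-1$ for $L_j(K)$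

**Lemma 11.** Let $j\ge2$. If $\hat Q$ bounds an order $4j-2$ tower, then $L_j(K)$ bounds an order $4j-1$ tower.

*Proof.* Put $n=4j-2\ge6$.

**Step 1: a tower for $L'$ with one label.** By Lemma 5(b), $L_j(U)$ is an unlink, so it bounds disjoint embedded disks; since $L_j(U)\sqcup\hat Q$ is split, we may take them disjoint from an order $n$ tower for $\hat Q$. By Lemma 10(b), $L'$ is a fusion of this split link, after reversing $q_2$, with $q_1$ and $q_2$ joined to component $1$. By Lemma 4, $L'$ bounds an order $n$ tower. The disks of $L_j(U)$ are embedded and meet nothing, so all trees of this tower come from $\hat Q$ and carry only the label $1$.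

**Step 2: raise the order of $L'$.** The intersection invariant of this tower lies in the image of the relabeling homomorphism $\mathcal T_n^\infty(1)\to\mathcal T_n^\infty(j)$. (Signs changed by reversing $q_2$ are of no concern here.) Since $n\ge6$, $\mathcal T_n^\infty(1)=0$ by Lemma 1. So the invariant is $0$, and $L'$ bounds an order $n+1$ tower by Lemma 2(b).

**Step 3: return to $L_j(K)$.** By Lemma 6, $K\#K^r$ bounds an order $n+1$ tower. By Lemma 4 so does $L'\,\#_1\,(K\#K^r)$. By Lemma 10(a) and Lemma 2(d), so does $L_j(K)$. $\square$

## 12. Proof of Theorem A by induction on $j$

Let $S(j)$ be the statement "$\hat Q$ bounds an order $4j-2$ tower". $S(2)$ is Lemma 9. Assume $S(j)$ for some $j\ge2$.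

**Step 1: $\alpha_j^\infty=0$ for every $m$.** The purpose is to represent a spanning set of the source of $\alpha_j^\infty$ by fusions of $L_j(K)$. The group $\mathbb Z_2\otimes\mathsf L_j(m)$ is spanned by right-normed brackets, that is, by the elements $1\otimes\varphi J_j$, where $\varphi:\{1,\dots,j\}\to\{1,\dots,m\}$ and $\varphi J_j$ is $J_j$ relabeled by $\varphi$. Given $\varphi$, fuse the components of $L_j(K)$ with equal $\varphi$ along orientation-compatible bands, without reversing orientations, and add split unknots for missing labels. Call the result $L^\varphi$.

On the one hand, by Lemmas 7 and 4, $L^\varphi$ bounds an order $4j-2$ tower with $\tau^\infty_{4j-2}=(\varphi J_j,\varphi J_j)^\infty$. So Fact 1 gives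
$$[L^\varphi]=R_{4j-2}^\infty\big((\varphi J_j,\varphi J_j)^\infty\big)=\alpha_j^\infty(1\otimes\varphi J_j).$$
On the other hand, by $S(j)$ and Lemma 11, $L_j(K)$ bounds an order $4j-1$ tower, so by Lemma 4 the same link $L^\varphi$ bounds an order $4j-1$ tower, and $[L^\varphi]=0$ in $\mathsf W_{4j-2}^\infty(m)$ by Lemma 2(a). Hence $\alpha_j^\infty(1\otimes\varphi J_j)=0$ for all $\varphi$, so $\alpha_j^\infty=0$, and $\mathsf K^\infty_{4j-2}=\operatorname{im}\alpha_j^\infty=0$.

**Step 2: $S(j+1)$.** The purpose is to feed the vanishing for $m=2$ back into $\hat Q$. By Step 1, $\mathsf K^\infty_{4j-2}(2)=0$, so $\mu_{4j-2}$ is injective on $\mathsf W_{4j-2}^\infty(2)$. Since $\mu_{4j-2}(\hat Q)=0$, $[\hat Q]=0$, and $\hat Q$ bounds an order $4j-1$ tower. All Milnor invariants of $\hat Q$ vanish, so Lemma 2(c) in orders $4j-1,\,4j,\,4j+1\equiv3,0,1\bmod4$ gives an order $4j+2=4(j+1)-2$ tower.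

**Step 3: conclusion.** By induction $S(j)$ holds and $\alpha_j^\infty=0$ for all $j\ge2$ and all $m$. So $\mathsf K^\infty_{4j-2}=0$ and $\operatorname{Ker}\alpha_j^\infty=\mathbb Z_2\otimes\mathsf L_j$. For $m,j\ge2$ the group $\mathsf L_j$ is free abelian, and of positive rank: the bracket $[X_1,[X_1,\dots,[X_1,X_2]\dots]]$ has coefficient $1$ at $X_1^{j-1}X_2$ in the free associative algebra. So $\operatorname{Ker}\alpha_j^\infty=\mathbb Z_2\otimes\mathsf L_j\ne0$, and the conjecture is false for every $m\ge2$. $\blacksquare$

For $m=j=2$ and $\varphi$ the identity, $L^\varphi=L_2(K)$ is the Bing double of $K$: it bounds an order $7$ tower by Lemmas 9 and 11, and $\alpha_2^\infty(1\otimes(1,2))=0$.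

## 13. Classification of order $n$ towers by Milnor and classical Arf invariants

This section is not needed for Theorem A. It uses one more known fact, from the same papers as Fact 4.

**Fact 5.** $\alpha_1^\infty$ is an isomorphism, and $\mathrm{Arf}_1:\mathsf K_2^\infty\to\mathbb Z_2\otimes\mathsf L_1=\mathbb Z_2^m$ is given by the classical Arf invariants of the components.

**Corollary B.** For every $m\ge1$:

1. $\alpha_j^\infty$ is injective if and only if $j=1$ or $m=1$.
2. $\mu_n:\mathsf W_n^\infty\to\mathsf D_n$ is an isomorphism for all $n\ge1$, $n\ne2$, and $\mathsf W_2^\infty\cong\mathbb Z_2^m\oplus\mathsf D_2$.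
3. For $n\ge3$, a link bounds an order $n$ twisted Whitney tower if and only if its Milnor invariants of length $\le n+1$ vanish and all its components have trivial classical Arf invariant.

*Proof.* (1) For $j=1$ this is Fact 5. For $m=1$ and $j\ge2$ the source $\mathbb Z_2\otimes\mathsf L_j(1)$ is $0$. For $m,j\ge2$, $\alpha_j^\infty$ is the zero map on a nonzero group by Theorem A.

(2) For $n\not\equiv2\bmod4$ this is Fact 4. For $n=4j-2\ge6$, $\mu_n$ is onto by Fact 2, with kernel $\mathsf K_n^\infty=0$ by Theorem A. For $n=2$ the kernel is $\mathbb Z_2^m$ by Fact 5, and the extension splits because $\mathsf D_2$ is free abelian.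

(3) Suppose $L$ bounds an order $n\ge3$ tower. Then its Milnor invariants of length $\le n+1$ vanish. The tower is also an order $3$ tower, so $[L]=0\in\mathsf W_2^\infty$ by Lemma 2(a), and the Arf invariants of the components vanish by Fact 5.

Conversely, suppose the stated invariants vanish. The linking numbers vanish, so $L$ bounds an order $1$ tower by the first example of Section 2. Suppose $L$ bounds an order $i$ tower with $1\le i<n$. Then $\mu_i(L)=0$, since it is built from Milnor invariants of length $i+2\le n+1$. If $i\ne2$, then $[L]=0\in\mathsf W_i^\infty$ by part (2). If $i=2$, then $[L]\in\mathsf K_2^\infty$ and $\mathrm{Arf}_1([L])=0$, so $[L]=0$ by Fact 5. In both cases $L$ bounds an order $i+1$ tower by Lemma 2(a). Repeating this up to $i=n-1$ gives an order $n$ tower. $\square$
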